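\title{The free uniform spanning forest of $\mathbb{T}^3\times C_n$ is disconnected for large $n$}

\begin{abstract}
We show that the free uniform spanning forest of the product of the $3$-regular tree with a cycle of length $n\ge 494\,988$ has infinitely many components almost surely. This answers a question of Pete and Tim\'ar. More generally, for every $k\ge 3$ and every finite connected graph $H$ of maximum degree at most $d$ with at least $N_0(k,d)$ vertices, connection probabilities in the forest on $\mathbb{T}^k\times H$ decay exponentially. The proof writes the probability of a path as a product of Green functions and compares each factor with its analogue for a walk killed at the boundary. The comparison holds because a walk that returns from far away has forgotten its $H$-coordinate.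
\end{abstract}

\section{Introduction}

\subsection*{The forest and the question}
Let $G$ be an infinite, connected, locally finite graph, and let $G_1\subset G_2\subset\cdots$ be finite connected induced subgraphs whose union is $G$. Let $\mathcal{U}_N$ be a uniformly random spanning tree of $G_N$. For every finite set $E_0$ of edges, the law of $\mathcal{U}_N\cap E_0$ converges as $N\to\infty$, and the limit does not depend on the exhaustion. The resulting random subgraph $\mathfrak{F}$ of $G$ is the \emph{free uniform spanning forest} $\mathsf{FUSF}(G)$. It has no cycles. It has no finite components either: only finitely many edges leave a finite vertex set $S$, and for large $N$ the tree $\mathcal{U}_N$ contains one of them. Connectedness, however, is not decided by finitely many edges. Write $x\leftrightarrow y$ if $x$ and $y$ lie in the same component of $\mathfrak{F}$. Since paths in a tree are unique,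
\[
P(x\leftrightarrow y)=\lim_{m\to\infty}\lim_{N\to\infty}P\big(\text{the path from $x$ to $y$ in $\mathcal{U}_N$ stays in $G_m$}\big).
\]
So $\mathfrak{F}$ falls apart when the paths of $\mathcal{U}_N$ make excursions that escape to infinity with $N$.

Let $\mathbb{T}^k$ be the $k$-regular tree, $k\ge3$, and let $H$ be a finite graph. The product $\mathbb{T}^k\times H$ has vertex set $V(\mathbb{T}^k)\times V(H)$, and $(u,b)\sim(u',b')$ if either $u=u'$ and $bb'\in E(H)$ (an \emph{$H$-edge}), or $b=b'$ and $uu'\in E(\mathbb{T}^k)$ (a \emph{tree edge}). The product Cayley graph of $\mathbb{F}_r\times\Gamma$, with $\Gamma$ a finite group, is of this form. We call $\{v\}\times H$ the \emph{fiber} over $v$. For a sequence $\mathcal{H}=(H_n)_{n\ge1}$ of finite graphs put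
\[
\mathsf{disco}^*_{\mathcal{H}}(k)=\min\big\{n:\ \mathsf{FUSF}(\mathbb{T}^k\times H_n)\text{ is disconnected}\big\},\qquad \min\emptyset=\infty .
\]
Two results frame the question. Pete and Tim\'ar \cite{PT} record that for every $d$ there is $k_d$ such that, if $k\ge k_d$ and $H$ is a connected $d$-regular transitive graph on more than $k^{5/2}$ vertices, then $\mathsf{FUSF}(\mathbb{T}^k\times H)$ has infinitely many components almost surely. They also quote a theorem of Tang: if $H$ is a single edge, then $\mathsf{FUSF}(\mathbb{T}^k\times H)$ is connected almost surely for every $k$. The problem posed in \cite{PT} is whether $\mathsf{disco}^*_{\mathcal{C}}(3)<\infty$ for the sequence $\mathcal{C}=(C_n)$ of cycles: is there an $n$ such that $\mathsf{FUSF}(\mathbb{T}^3\times C_n)$ is disconnected?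

Two considerations pull in opposite directions. The $|V(H)|$ tree edges between neighboring fibers form a cut, and a path that crosses a cut on its way out must return through the same cut by a different edge. If $H$ is one vertex this is impossible, and $\mathfrak{F}=\mathbb{T}^k$. In general a long excursion passes twice through each of many cuts of the same bounded size; if each cut cost a fixed factor, the forest would be connected for every $H$. On the other hand, a random walk on $\mathbb{T}^k\times H$ visits a given fiber at most $1/(1-\rho)$ times in expectation, where $\rho<1$ depends only on $k$ and the maximum degree of $H$ (Lemma~\ref{lem:walks}). When $H$ is large, the walk leaves before it has seen a noticeable part of the fiber, and it does not feel the bottleneck. This second consideration does not require $k$ to be large, and it gives the right answer.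

\subsection*{Results}
Throughout, $k\ge3$, the graph $H$ is finite and connected with $n=|V(H)|\ge2$ vertices and maximum degree at most $d$, $G=\mathbb{T}^k\times H$, and $\pi\colon G\to\mathbb{T}^k$ is the projection. Put
\[
K=k+d,\qquad \lambda=k-2\sqrt{k-1}=(\sqrt{k-1}-1)^2>0,\qquad \rho=\frac{2\sqrt{k-1}+d}{k+d}=1-\frac{\lambda}{K}.
\]
The degrees of $G$ lie in $[k,K]$, and $\lambda$ measures the expansion of the tree (Lemma~\ref{lem:tree}).

\begin{theorem}\label{thm:cycle}
If $n\ge 2500\,(99+70\sqrt2)=494\,987.37\ldots$, then $\mathsf{FUSF}(\mathbb{T}^3\times C_n)$ has infinitely many components almost surely. Hence $\mathsf{disco}^*_{\mathcal{C}}(3)\le 494\,988$.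
\end{theorem}

\begin{theorem}\label{thm:main}
Suppose $n\ge N_0(k,d):=4K^4/\lambda^3$. There are $C<\infty$ and $\theta<1$, depending only on $(k,d)$, such that:
\begin{enumerate}
\item[(1)] $P(x\leftrightarrow y)\le C\,\theta^{\operatorname{dist}_G(x,y)}$ for all $x,y\in V(G)$;
\item[(2)] $\sum_{y\in\{v\}\times H}P(x\leftrightarrow y)\le C\,(k-1)^{-\operatorname{dist}(\pi(x),v)/2}$ for all $x\in V(G)$ and $v\in V(\mathbb{T}^k)$;
\item[(3)] $\mathsf{FUSF}(G)$ has infinitely many components almost surely, and the expected number of components that meet a given fiber is at least $n/C$.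
\end{enumerate}
In particular, $\mathsf{disco}^*_{\mathcal{H}}(k)<\infty$ for every $k\ge3$ and every sequence of finite connected graphs of bounded degree with $|V(H_n)|\to\infty$.
\end{theorem}

Neither transitivity nor regularity of $H$ is assumed. For large $k$ a simpler argument gives a threshold of order $\sqrt k$, to be compared with the $k^{5/2}$ quoted above.

\begin{theorem}\label{thm:large}
If $\sigma:=2\sqrt{k-1}\,\big(\frac1n+\frac2k\big)+\frac{3d}{k+3}<1$, then $P(x\leftrightarrow y)\le\sigma^{\operatorname{dist}_G(x,y)}/(1-\sigma)$ for all $x,y$, and $\mathsf{FUSF}(G)$ has infinitely many components almost surely. In particular, for all $d$ and $\varepsilon>0$ there is $k_{d,\varepsilon}$ such that this holds whenever $k\ge k_{d,\varepsilon}$ and $n\ge(2+\varepsilon)\sqrt k$.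
\end{theorem}

We make no claim about the exact value of $\mathsf{disco}^*_{\mathcal{C}}(3)$; the argument says nothing about $n<494\,988$.

Both proofs bound $P(x\leftrightarrow y)$ by a sum over paths and write the probability of a path as a product of Green functions (Section~\ref{sec:tools}). Bounding each factor by the resistance of one edge gives Theorem~\ref{thm:large} (Section~\ref{sec:large}), but nothing for $k=3$. Section~\ref{sec:wired} introduces a second product that can be summed exactly, Section~\ref{sec:return} compares the two products, and Section~\ref{sec:proof} concludes.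

\section{Paths, Green functions, and the tree}\label{sec:tools}

Fix a root $o\in\mathbb{T}^k$. Let $B_N$ be the ball and $S_N$ the sphere of radius $N$ around $o$. We use the exhaustion $G_N=B_N\times H$ and put $V=V(G_N)$ and $D=S_N\times H$. Vertices of $V\setminus D$ have the same degree in $G_N$ as in $G$. A \emph{walk} $\omega=(\omega_0,\dots,\omega_j)$ is a sequence of vertices in which consecutive ones are adjacent, $|\omega|=j$ is its length, and a \emph{path} is a walk without repeated vertices. For a path $\gamma=(\gamma_0,\dots,\gamma_\ell)$ let $A_i=\{\gamma_0,\dots,\gamma_i\}$ and $A_{-1}=\emptyset$.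

\subsection*{Standard facts}
Let $\Delta h(x)=\sum_{y\sim x}(h(x)-h(y))$ be the Laplacian of $G_N$. It satisfies
\begin{equation}\label{eq:green}
\sum_x \varphi(x)\,\Delta h(x)=\sum_{xy\in E}(\varphi(x)-\varphi(y))(h(x)-h(y))=\sum_x h(x)\,\Delta\varphi(x).
\end{equation}
In particular $\sum_x\Delta h(x)=0$, and $\sum_x\varphi\Delta\varphi$ is the \emph{energy} of $\varphi$. On the product, $\Delta=\Delta_{B_N}\otimes1+1\otimes\Delta_H$. Let $X$ be the continuous-time walk on $G_N$ that crosses each edge at rate $1$, and let $T_A$ be its hitting time of $A$.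

\emph{Green functions.} For $\emptyset\ne A\subset V$ let $\Delta_{V\setminus A}$ be the principal submatrix of $\Delta$ indexed by $V\setminus A$, and let $g_A$ be its inverse. Write $\Delta_{V\setminus A}=\mathrm{Deg}-\mathrm{Adj}$. The Neumann series $\sum_{r\ge0}(\mathrm{Deg}^{-1}\mathrm{Adj})^r\,\mathrm{Deg}^{-1}$ converges because the walk reaches $A$ from everywhere, and it gives
\begin{equation}\label{eq:neumann}
g_A(x,y)=\sum_{\omega\colon x\to y\ \text{in}\ V\setminus A}\ \prod_{t=0}^{|\omega|}\frac1{\deg_{G_N}(\omega_t)} .
\end{equation}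
The first $|\omega|$ factors are the probability that the jumps of $X$ follow $\omega$, and the last factor is the mean holding time at $y$. So $g_A(x,y)$ is the expected time that $X$, started at $x$, spends at $y$ before $T_A$.

\emph{Matrix-tree theorem.} The number of spanning trees of a finite connected multigraph is the determinant of its Laplacian with the row and column of one vertex deleted; loops are ignored.

\emph{Resistance.} The effective resistance in $G_N$ between $z$ and $A\not\ni z$ is $R_N(z,A)=g_A(z,z)$. Thomson's principle states that it is the minimum of $\sum_{e}\vartheta(e)^2$ over unit flows $\vartheta$ from $z$ to $A$. Hence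
\begin{equation}\label{eq:rayleigh}
R_N(z,A)\le R_N(z,a)\le1\qquad\text{if } a\in A,\ a\sim z .
\end{equation}
The function $g_{\{y\}}(\cdot,x)$, extended by $0$ at $y$, solves $\Delta\Psi=\delta_x-\delta_y$, and solutions differ by constants. So $R_N(x,y)=\Psi(x)-\Psi(y)$ for every solution $\Psi$.

\subsection*{The probability of a path}
For a path $\gamma$ of length $\ell$ in $V\setminus D$ define the \emph{free factors} $g_i^F=g_{A_{i-1}}(\gamma_i,\gamma_i)$, $1\le i\le \ell$.

\begin{lemma}\label{lem:product}
$P(\gamma\subset\mathcal{U}_N)=\prod_{i=1}^{\ell}g_i^F$.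
\end{lemma}

\begin{proof}
Spanning trees of $G_N$ that contain $\gamma$ correspond to spanning trees of the multigraph obtained by contracting $\gamma$ to one vertex. Deleting that vertex from the Laplacian of the multigraph leaves $\Delta_{V\setminus A_\ell}$. By the matrix-tree theorem the probability is $\det\Delta_{V\setminus A_\ell}/\det\Delta_{V\setminus A_0}$. By Cramer's rule $g_i^F=\det\Delta_{V\setminus A_i}/\det\Delta_{V\setminus A_{i-1}}$, and the product telescopes.
\end{proof}

The event $\{\gamma\subset\mathfrak{F}\}$ involves finitely many edges, and $x\leftrightarrow y$ holds if and only if $\mathfrak{F}$ contains some path from $x$ to $y$. Therefore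
\begin{equation}\label{eq:union}
P(x\leftrightarrow y)\le\sum_{\gamma\colon x\to y}P(\gamma\subset\mathfrak{F}),\qquad P(\gamma\subset\mathfrak{F})=\lim_{N\to\infty}\prod_{i=1}^{|\gamma|}g_i^F ,
\end{equation}
where the sum is over the countably many paths in $G$. The limit $N\to\infty$ is thus always taken for one fixed path, and no uniformity in $\gamma$ is needed.

\begin{lemma}\label{lem:infinite}
If $P(x\leftrightarrow y)\le C\theta^{\operatorname{dist}_G(x,y)}$ for all $x,y$, with $\theta<1$, then $\mathfrak{F}$ has infinitely many components almost surely.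
\end{lemma}

\begin{proof}
Given $j$ and $R$, choose $j$ vertices with pairwise distances at least $R$. With probability at least $1-j^2C\theta^R$ they lie in $j$ distinct components. Let $R\to\infty$: almost surely there are at least $j$ components, for every $j$.
\end{proof}

\subsection*{Expansion of the tree}
The geometry of $\mathbb{T}^k$ enters through one test function, $f_v(u)=(k-1)^{-\operatorname{dist}(u,v)/2}$.

\begin{lemma}\label{lem:tree}
\begin{enumerate}
\item[(a)] $\sum_{u'\sim u}f_v(u')\le2\sqrt{k-1}\,f_v(u)$ for all $u,v\in\mathbb{T}^k$.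
\item[(b)] If $\psi\colon B_N\to\mathbb{R}$ vanishes on $S_N$, then $\sum_{uu'\in E(B_N)}(\psi(u)-\psi(u'))^2\ge\lambda\sum_u\psi(u)^2$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $u\ne v$, the neighbor closer to $v$ contributes $\sqrt{k-1}\,f_v(u)$, and the other $k-1$ neighbors contribute $f_v(u)/\sqrt{k-1}$ each, so equality holds. If $u=v$, the claim is $k/\sqrt{k-1}\le2\sqrt{k-1}$, that is, $k\ge2$.

(b) Every vertex where $\psi\neq0$ has degree $k$ in $B_N$, so the energy is $k\sum\psi^2-2\sum_{uu'}\psi(u)\psi(u')$. With $f=f_o$ we have $2|\psi(u)\psi(u')|\le\psi(u)^2f(u')/f(u)+\psi(u')^2f(u)/f(u')$. Summing over edges, $\psi(u)^2$ receives the coefficient $\sum_{u'\sim u}f(u')/f(u)\le2\sqrt{k-1}$ by (a).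
\end{proof}

\section{Large degree: edge resistances suffice}\label{sec:large}

The crudest use of \eqref{eq:union} forgets all of $A_{i-1}$ except its last vertex: by \eqref{eq:rayleigh}, $g_i^F\le R_N(\gamma_{i-1},\gamma_i)$. It remains to bound the resistance across one edge.

\begin{lemma}\label{lem:edges}
Let $r_H=\frac{3}{k+3}$ and $r_T=\frac1n+\frac2k$. Then $\limsup_NR_N(x,y)\le r_H$ for every $H$-edge $xy$, and $\limsup_NR_N(x,y)\le r_T$ for every tree edge $xy$.
\end{lemma}

\begin{proof}
Let $x=(u,b)$, $y=(u,b')$ with $u\in B_{N-1}$. Besides the edge $xy$ there are $k$ edge-disjoint paths $(u,b),(u',b),(u',b'),(u,b')$, one for each $u'\sim u$. Send flow $\frac3{k+3}$ along the edge and $\frac1{k+3}$ along each path. The energy is $\frac{9+3k}{(k+3)^2}=r_H$.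

Now let $x=(u,b)$, $y=(u',b)$, and $\eta=\delta_u-\delta_{u'}$. A tree edge has no short detours when $H$ has no short ones, so we diagonalize in the $H$-coordinate instead. Let $\phi_0=n^{-1/2},\phi_1,\dots,\phi_{n-1}$ be an orthonormal eigenbasis of $\Delta_H$ with eigenvalues $0=\mu_0<\mu_1\le\cdots$; here $\mu_1>0$ because $H$ is connected. Let $\psi_j$ solve $(\Delta_{B_N}+\mu_j)\psi_j=\eta$. For $j=0$ take the indicator of the component of $u$ in $B_N\setminus uu'$, so that $\langle\eta,\psi_0\rangle=1$. Then $\Psi=\sum_j\phi_j(b)\,\psi_j\otimes\phi_j$ satisfies $\Delta\Psi=\eta\otimes\delta_b=\delta_x-\delta_y$, and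
\begin{equation}\label{eq:spectral}
R_N(x,y)=\Psi(x)-\Psi(y)=\frac1n+\sum_{j\ge1}\phi_j(b)^2\,\big\langle\eta,(\Delta_{B_N}+\mu_j)^{-1}\eta\big\rangle .
\end{equation}
Fix $\mu>0$ and let $\psi^{N}=(\Delta_{B_N}+\mu)^{-1}\eta$, extended by $0$ to $\mathbb{T}^k$. From $\mu\|\psi^N\|_2^2\le\langle\psi^N,(\Delta_{B_N}+\mu)\psi^N\rangle=\langle\psi^N,\eta\rangle$ we get $\|\psi^N\|_2\le\|\eta\|_2/\mu$. Every pointwise subsequential limit $\psi$ lies in $\ell^2(\mathbb{T}^k)$ by Fatou's lemma and solves $(\Delta_{\mathbb{T}^k}+\mu)\psi=\eta$, since each vertex is eventually interior to $B_N$. The bounded self-adjoint operator $\Delta_{\mathbb{T}^k}+\mu\ge\mu$ has an inverse $\mathsf{G}$, so $\psi^N\to\mathsf{G}\eta$ pointwise. The kernel $\mathsf{G}(\cdot,\cdot)$ is invariant under automorphisms of the tree and so depends only on the distance. Evaluating $(\Delta_{\mathbb{T}^k}+\mu)\mathsf{G}\delta_u=\delta_u$ at $u$ gives $(k+\mu)\mathsf{G}(u,u)-k\mathsf{G}(u,u')=1$. Hence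
\[
\langle\eta,\psi^N\rangle\to2\big(\mathsf{G}(u,u)-\mathsf{G}(u,u')\big)=\frac2k\big(1-\mu\mathsf{G}(u,u)\big)\le\frac2k ,
\]
because $\mathsf{G}(u,u)=\langle\delta_u,\mathsf{G}\delta_u\rangle>0$. Insert this in the finite sum \eqref{eq:spectral} and use $\sum_{j\ge1}\phi_j(b)^2\le1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:large}]
Let $r(e)$ be $r_T$ on tree edges and $r_H$ on $H$-edges. By \eqref{eq:union}, \eqref{eq:rayleigh} and Lemma~\ref{lem:edges}, $P(\gamma\subset\mathfrak{F})\le\prod_ir(\gamma_{i-1}\gamma_i)$. Let $MF(x)=\sum_{x'\sim x}r(xx')F(x')$. Bounding paths by walks, $P(x\leftrightarrow y)\le\sum_{j\ge\operatorname{dist}_G(x,y)}M^j\delta_y(x)$. Put $F=f_{\pi(y)}\circ\pi$, so that $\delta_y\le F\le1$. An $H$-edge does not change $F$, so Lemma~\ref{lem:tree}(a) gives $MF\le(2\sqrt{k-1}\,r_T+d\,r_H)F=\sigma F$. Thus $M^j\delta_y(x)\le\sigma^j$, and the geometric series gives the bound. Lemma~\ref{lem:infinite} gives infinitely many components. If $n\ge(2+\varepsilon)\sqrt k$, then $2\sqrt{k-1}/n\le2/(2+\varepsilon)<1$, while $4\sqrt{k-1}/k+3d/(k+3)\to0$ as $k\to\infty$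 with $d$ fixed.
\end{proof}

The criterion is void for small $k$, however large $H$ is: $\sigma>4\sqrt{k-1}/k\ge1$ whenever $k^2\le16(k-1)$, which holds for $3\le k\le14$. For $k=3$ we have to keep track of how the earlier part of the path lowers $g_i^F$.

\section{Killing the walk at the boundary}\label{sec:wired}

Estimating $g_i^F$ path by path is hopeless, since it depends on the whole shape of $\gamma$. We look instead for a second product, of the same shape, whose sum over all paths is known. Define the \emph{wired factors}
\[
g_i^W=g_{A_{i-1}\cup D}(\gamma_i,\gamma_i),\qquad 0\le i\le\ell ,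
\]
for which the walk is killed on $D$ as well. Give a walk $\omega$ in $G$ the weight $w(\omega)=\prod_{t=0}^{|\omega|}\deg_G(\omega_t)^{-1}$; for walks in $V\setminus D$ this is the weight in \eqref{eq:neumann}.

Recall the \emph{chronological loop-erasure} $LE(\omega)$ of $\omega=(\omega_0,\dots,\omega_j)$. Put $s_{-1}=-1$. Given $s_{i-1}<j$, let $\gamma_i=\omega_{s_{i-1}+1}$ and let $s_i$ be the last time $t$ with $\omega_t=\gamma_i$; stop when $s_\ell=j$. Then $LE(\omega)=(\gamma_0,\dots,\gamma_\ell)$ is a path with the same endpoints as $\omega$, and $|LE(\omega)|\le|\omega|$.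

\begin{lemma}\label{lem:LE}
For every path $\gamma$ in $V\setminus D$, \ $\prod_{i=0}^{\ell}g_i^W=\sum w(\omega)$, where the sum is over walks $\omega$ in $V\setminus D$ with $LE(\omega)=\gamma$.
\end{lemma}

\begin{proof}
Cut $\omega$ into the pieces $\eta^i=(\omega_{s_{i-1}+1},\dots,\omega_{s_i})$. Each $\eta^i$ is a closed walk at $\gamma_i$ in $V\setminus(D\cup A_{i-1})$, because it takes place after the last visits to $\gamma_0,\dots,\gamma_{i-1}$. Conversely, concatenate any such closed walks $\eta^0,\dots,\eta^\ell$. The pieces after $\eta^i$ avoid $\gamma_i$, so the last visit to $\gamma_i$ is the end of $\eta^i$ and the loop-erasure is $\gamma$. This is a bijection with $w(\omega)=\prod_iw(\eta^i)$, and the total weight of the possible $\eta^i$ is $g_i^W$ by \eqref{eq:neumann}.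
\end{proof}

Each walk has one loop-erasure, so summing the wired product over paths amounts to summing $w$ over walks. That sum is geometric.

\begin{lemma}\label{lem:walks}
Let $(Z_j)$ be simple random walk on $G$. Then $P_x(\pi(Z_j)=v)\le\rho^jf_v(\pi(x))$, and
\[
\sum_{\omega\colon|\omega|=j,\ \omega_0=x,\ \pi(\omega_j)=v}w(\omega)\le\frac{\rho^j}{k}\,f_v(\pi(x)).
\]
\end{lemma}

\begin{proof}
For a step from $(u,b)$, Lemma~\ref{lem:tree}(a) gives
\[
E f_v(\pi(Z_1))\le\frac{2\sqrt{k-1}+\deg_Hb}{k+\deg_Hb}\,f_v(u)\le\rho f_v(u),
\]
since $t\mapsto(2\sqrt{k-1}+t)/(k+t)$ is increasing. Iterate and use $\delta_v\le f_v$. Finally, $w(\omega)$ is the probability that $Z$ follows $\omega$ times $\deg_G(\omega_j)^{-1}\le1/k$.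
\end{proof}

The factor $\rho^j$ leaves room: we can afford to lose a factor $1/(1-\delta)$ per step when passing from $g_i^W$ to $g_i^F$, as long as $\delta<1-\rho=\lambda/K$. The two factors differ by the time spent at $\gamma_i$ after the walk has reached $D$.

\begin{lemma}\label{lem:ratio}
Let $\emptyset\ne A'\subset A\subset V\setminus D$ and $z\in V\setminus(A\cup D)$. Then
\[
g_A(z,z)\Big(1-\max_{q\in D}P_q(T_z<T_{A'})\Big)\le g_{A\cup D}(z,z).
\]
\end{lemma}

\begin{proof}
Split the time spent at $z$ before $T_A$ at the moment $T_D$. A walk started at $q$ spends expected time $P_q(T_z<T_A)\,g_A(z,z)$ at $z$ before $T_A$, so the strong Markov property gives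
\[
g_A(z,z)=g_{A\cup D}(z,z)+\sum_{q\in D}P_z(T_D<T_A,\,X_{T_D}=q)\,P_q(T_z<T_A)\,g_A(z,z).
\]
The first probabilities sum to at most $1$, and $P_q(T_z<T_A)\le P_q(T_z<T_{A'})$.
\end{proof}

So the task is to show that a walk coming back from $D$ is unlikely to meet the tip of the path before it meets the rest. This is false for small $H$.

\begin{example}[$H$ a single vertex]\label{ex:point}
Here $G_N=B_N$. Let $\gamma$ start at $o$ and let $z=\gamma_i$, $i\ge1$. All $g_i^F$ equal $1$, since they are at most $1$ and their product is $1$. The function $g_{A_{i-1}\cup D}(\cdot,z)$ vanishes at $\gamma_{i-1}$, and at a descendant of $z$ that is $j$ generations below $z$ it equals $c\big((k-1)^{-j}-s\big)$ with $s=(k-1)^{-(N-i)}$; this is harmonic for $0<j<N-i$ and vanishes on $S_N$. The equation $\Delta=1$ at $z$ reads $kc(1-s)-c(1-(k-1)s)=1$, so $g_i^W=(1-s)/(k-1-s)\to1/(k-1)$. The ratio $g_i^F/g_i^W$ tends to $k-1$ and cancels the decay of the wired product exactly. The reason is visible in Lemma~\ref{lem:ratio}: $P_q(T_z<T_{A_{i-1}})=1$ for every $q\in S_N$ below $z$, because $z$ separates $q$ from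 the rest of the path.
\end{example}

\section{The walk that returns from the boundary}\label{sec:return}

Fix $L\ge1$, $m<N$, and a path $(z_0,\dots,z_L)$ in $B_m\times H$; later it will be the last $L+1$ vertices of $(\gamma_0,\dots,\gamma_i)$. Put
\[
z=z_L,\qquad A'=\{z_0,\dots,z_{L-1}\},\qquad W=A'\cup\{z\},\qquad h(x)=P_x(T_z<T_{A'}),
\]
and let $\bar h(v)=\frac1n\sum_{b}h(v,b)$ be the average of $h$ over the fiber of $v\in B_N$. A walk from $D$ needs a long time to reach $B_m\times H$, and during that time its $H$-coordinate becomes nearly uniform. So on $D$ the function $h$ is close to a fiber average, and the question is what $\bar h$ looks like. The case of a single edge shows the two effects that determine it.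

\begin{example}[$L=1$]\label{ex:edge}
\emph{A tree edge:} $z_0=(v,b)$, $z=(v',b)$. Since $h$ is harmonic off $W$ and $\sum\Delta h=0$, we have $\Delta h=I(\delta_z-\delta_{z_0})$ with $I=\sum_{y\sim z}(1-h(y))\le K$. Averaging over fibers gives $\Delta_{B_N}\bar h=\frac In(\delta_{v'}-\delta_v)$. One solution is $I/n$ times the indicator of the side of $v'$ in $B_N\setminus vv'$, and solutions differ by constants. So $\bar h$ takes two values, which differ by $I/n$. If $H$ is a point, $I=1$ and the values are $0$ and $1$, as in Example~\ref{ex:point}. If $n$ is large, the advantage of returning from the side of $z$ is at most $K/n$.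

\emph{An $H$-edge of $\mathbb{T}^3\times C_n$:} $z_0=(v,b)$, $z=(v,b')$. The reflection of $C_n$ that swaps $b$ and $b'$ preserves each fiber and turns $h$ into $1-h$, so $\bar h\equiv\frac12$ for every $n$. The two targets share the returning walk equally. We need a share below $\lambda/K=(3-2\sqrt2)/5<0.035$, so one competitor is not enough, and $z$ must compete with many vertices of the path.
\end{example}

In general, the first effect costs $K/n$ for each tree edge of the path, and the share of $z$ is of order $1/L$. The two errors move in opposite directions as $L$ grows. This is why we let $z$ compete with a window of fixed length $L$ and not with the whole path, whose length is unbounded.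

\begin{proposition}\label{prop:key}
There are numbers $\varepsilon_N$, depending only on $k,H,m,N$ and tending to $0$ as $N\to\infty$, such that for every $L\geq 1$ and every path $(z_0,\dots,z_L)$ in $B_m\times H$,
\[
\max_{q\in D}h(q)\le\frac{K-1}{\lambda(L+1)}+\frac{KL}{n}+2\varepsilon_N .
\]
\end{proposition}

\begin{proof}
The function $h$ takes values in $[0,1]$, equals $1$ at $z$ and $0$ on $A'$, and is harmonic for $\Delta$ at every vertex outside $W$, including the vertices of $D$. Steps 1 and 2 show that $h$ is almost constant on $D$; Step 3 bounds a weighted average of $h$ over $D$.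

\emph{Step 1: $\max\bar h-\min\bar h\le KL/n$.} Let $I=\Delta h(z)=\sum_{y\sim z}(1-h(y))\in[0,K]$. On $A'$ we have $\Delta h\le0$, and $\sum_{A'}\Delta h=-I$. Hence the sum of $\Delta h$ over any subset of $V$ lies in $[-I,I]$, and it vanishes if the subset contains all of $W$ or none of it. Summing over a fiber annihilates $1\otimes\Delta_H$, so $\Delta_{B_N}\bar h(u)=\frac1n\sum_b\Delta h(u,b)$. Let $vv'$ be an edge of $B_N$ and let $\mathcal{C}$ be the component of $v$ in $B_N\setminus vv'$. In the sum of $\Delta_{B_N}\bar h$ over $\mathcal{C}$ the inner edges cancel and only $vv'$ remains: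
\[
\bar h(v)-\bar h(v')=\sum_{u\in\mathcal{C}}\Delta_{B_N}\bar h(u)=\frac1n\sum_{x\in\mathcal{C}\times H}\Delta h(x)\in\Big[-\frac Kn,\frac Kn\Big].
\]
This is $0$ unless $vv'$ separates two points of $\pi(W)$. The set $\pi(W)$ is connected and has at most $L+1$ vertices, so it spans a subtree with at most $L$ edges, and an edge that separates two of its points belongs to it. The geodesic between any two vertices of $B_N$ thus contains at most $L$ edges along which $\bar h$ changes.

\emph{Step 2: for each $q\in D$ there is $v\in S_m$ with $|h(q)-\bar h(v)|\le\varepsilon_N$.} Let $q=(u,a)$ and let $v$ be the vertex of $S_m$ on the geodesic from $u$ to $o$. Because $\Delta=\Delta_{B_N}\otimes1+1\otimes\Delta_H$, the coordinates $(U,Y)$ of $X$ are independent continuous-time walks on $B_N$ and on $H$. Let $\tau$ be the hitting time of $v$ by $U$. Before $\tau$ the walk $X$ is outside $B_m\times H\supset W$, so $h(q)=E\,h(v,Y_\tau)$ by the strong Markov property. Let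
\[
d_H(t)=\max_{a}\ \max_{F\colon V(H)\to[0,1]}\Big|E_aF(Y_t)-\frac1n\sum_bF(b)\Big|
\]
be the largest total variation distance from uniform at time $t$. It is nonincreasing, since $E_aF(Y_{t+s})$ is an average of the numbers $E_{a'}F(Y_t)$. It tends to $0$, since $P_a(Y_t=b)=\sum_je^{-\mu_jt}\phi_j(a)\phi_j(b)\to\frac1n$ in the notation of Lemma~\ref{lem:edges}. As $\tau$ is independent of $Y$, conditioning on $\tau$ gives $|h(q)-\bar h(v)|\le E\,d_H(\tau)$. To reach $v$, the walk $U$ makes at least $N-m$ jumps. Its holding times can be written as $\xi_i/\deg_{B_N}\ge\xi_i/k$ with independent standard exponential variables $\xi_i$, so $\tau\ge\Gamma_{N-m}:=\frac1k\sum_{i=1}^{N-m}\xi_i$. Put $\varepsilon_N=E\,d_H(\Gamma_{N-m})$. It tends to $0$ by bounded convergence, since $\Gamma_r\to\infty$ almost surely.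

Steps 1 and 2 give $\max_Dh\le\max\bar h+\varepsilon_N$ and $\min_Dh\ge\min\bar h-\varepsilon_N$, so
\begin{equation}\label{eq:osc}
\max_Dh\le\min_Dh+\frac{KL}{n}+2\varepsilon_N .
\end{equation}

\emph{Step 3: $\min_Dh\le\frac{K-1}{\lambda(L+1)}$.} Step 1 controls only differences of $\bar h$. To find the level, we test $\Delta h$ against a function that does not distinguish the points of $W$ and whose Laplacian lives on $W\cup D$. Let $\varphi(x)=P_x(T_W<T_D)$. Then $0\le\varphi\le1$, $\varphi=1$ on $W$, $\varphi=0$ on $D$, and $\varphi$ is harmonic elsewhere. Put $e=\Delta\varphi\ge0$ on $W$ and $\nu=-\Delta\varphi\ge0$ on $D$. Since $\Delta h$ is supported on $W$ and sums to $0$, identity \eqref{eq:green} gives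
\[
0=\sum_W\Delta h=\sum_x\varphi\,\Delta h=\sum_xh\,\Delta\varphi=e(z)-\sum_{q\in D}\nu(q)h(q).
\]
Moreover $\sum_D\nu=\sum_We$. So the $\nu$-weighted average of $h$ over $D$ equals $e(z)/\sum_We$, the share of $z$ in the total charge on $W$. The numerator is bounded: $e(z)=\sum_{y\sim z}(1-\varphi(y))\le K-1$, because the neighbor $z_{L-1}$ lies in $W$. The denominator grows linearly in $L$ by the expansion of the tree: $\sum_We=\sum_x\varphi\Delta\varphi$ is the energy of $\varphi$, and keeping only tree edges and applying Lemma~\ref{lem:tree}(b) to each $\varphi(\cdot,b)$ gives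
\[
\sum_We\ge\lambda\sum_x\varphi(x)^2\ge\lambda|W|=\lambda(L+1).
\]
The minimum is at most the average, which proves Step 3. With \eqref{eq:osc} the proposition follows.
\end{proof}

\section{Proof of Theorems~\ref{thm:cycle} and~\ref{thm:main}}\label{sec:proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
\emph{Choice of the window.} We make each of the two main terms of Proposition~\ref{prop:key} at most half of $1-\rho=\lambda/K$. Let $L=\lceil2K^2/\lambda^2\rceil-1$; then $L\ge1$ because $K>\lambda$. Put $\delta=\frac{K-1}{\lambda(L+1)}+\frac{KL}{N_0}$. From $L+1\ge2K^2/\lambda^2\ge L$ and $N_0=4K^4/\lambda^3$ we get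
\[
\frac{K-1}{\lambda(L+1)}\le\frac{(K-1)\lambda}{2K^2}<\frac\lambda{2K},\qquad\frac{KL}{N_0}\le\frac{2K^3}{\lambda^2}\cdot\frac{\lambda^3}{4K^4}=\frac{\lambda}{2K}.
\]
So $\delta<1-\rho$ and $\theta:=\rho/(1-\delta)<1$. The numbers $L,\delta,\theta$ depend only on $(k,d)$.

\emph{One path.} Let $\gamma$ be a path of length $\ell$ in $G$. Choose $m$ with $\gamma\subset B_m\times H$, and let $N>m$ be so large that $\delta_N:=\delta+2\varepsilon_N<1$. By Lemma~\ref{lem:product},
\[
P(\gamma\subset\mathcal{U}_N)=\frac1{g_0^W}\ \prod_{i=1}^\ell\frac{g_i^F}{g_i^W}\ \prod_{i=0}^\ell g_i^W .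
\]
For $i\ge L$ apply Lemma~\ref{lem:ratio} with $z=\gamma_i$, $A=A_{i-1}$, $A'=\{\gamma_{i-L},\dots,\gamma_{i-1}\}$. Since $n\ge N_0$, Proposition~\ref{prop:key} gives $g_i^F/g_i^W\le1/(1-\delta_N)$; at most $\ell$ indices are of this kind. For $i<L$ the window is not yet available, but crude bounds suffice: $g_i^F\le1$ by \eqref{eq:rayleigh}, and $g_i^W\ge1/\deg(\gamma_i)\ge1/K$ by the walk of length $0$ in \eqref{eq:neumann}. So $1/g_0^W$ and the ratios with $1\le i<L$ contribute at most $K^L$. By Lemma~\ref{lem:LE}, the last product is at most the sum of $w(\omega)$ over all walks $\omega$ in $G$ with $LE(\omega)=\gamma$, a quantity independent of $N$. Let $N\to\infty$ and use $\ell\le|\omega|$: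
\begin{equation}\label{eq:onepath}
P(\gamma\subset\mathfrak{F})\le K^L\sum_{\omega\colon LE(\omega)=\gamma}(1-\delta)^{-|\omega|}\,w(\omega).
\end{equation}

\emph{Parts (1) and (2).} Put $C=K^L/(k(1-\theta))$. Sum \eqref{eq:onepath} over all paths from $x$ to $y$. Each walk from $x$ to $y$ appears once and has length at least $\operatorname{dist}_G(x,y)$. By \eqref{eq:union} and Lemma~\ref{lem:walks} with $v=\pi(y)$ and $f_v\le1$,
\[
P(x\leftrightarrow y)\le K^L\sum_{j\ge\operatorname{dist}_G(x,y)}(1-\delta)^{-j}\,\frac{\rho^j}{k}=C\,\theta^{\operatorname{dist}_G(x,y)} .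
\]
Summing instead over all paths from $x$ to the fiber over $v$, each walk from $x$ that ends in this fiber appears once, and
\[
\sum_{y\in\{v\}\times H}P(x\leftrightarrow y)\le K^L\sum_{j\ge0}\frac{\theta^j}{k}\,f_v(\pi(x))=C\,(k-1)^{-\operatorname{dist}(\pi(x),v)/2}.
\]

\emph{Part (3).} There are infinitely many components by (1) and Lemma~\ref{lem:infinite}. Let $\Phi=\{v\}\times H$, and for $x\in\Phi$ let $M_x$ be the number of $y\in\Phi$ with $x\leftrightarrow y$. A component that meets $\Phi$ in $r\geq 1$ points contributes $r\cdot\frac1r=1$ to $\sum_{x\in\Phi}1/M_x$, so this sum is the number of components that meet $\Phi$. By Jensen's inequality and (2), $E[1/M_x]\ge1/E[M_x]\ge1/C$, and the expectation of the sum is at least $n/C$.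

The last assertion holds because a sequence with degrees at most $d$ and $|V(H_n)|\to\infty$ eventually satisfies $|V(H_n)|\ge N_0(k,d)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:cycle}]
Take $k=3$, $d=2$, $H=C_n$. Then $K=5$, $\lambda=3-2\sqrt2$, and $\lambda^{-3}=(3+2\sqrt2)^3=(17+12\sqrt2)(3+2\sqrt2)=99+70\sqrt2$. So $N_0=4\cdot5^4\,(99+70\sqrt2)=2500\,(99+70\sqrt2)$, and Theorem~\ref{thm:main}(3) applies.
\end{proof}

\begin{remark}[Where the hypotheses enter]
The size of $H$ is used only in Step 1 of Proposition~\ref{prop:key}, and Example~\ref{ex:point} shows the failure without it. That $H$ is finite and connected is used in Step 2. No mixing rate is needed there, because $N\to\infty$ while $H$ and the path are fixed; this is why the constants depend on $H$ only through the degree bound. The condition $k\ge3$ gives $\lambda>0$, which makes $\rho<1$ in Lemma~\ref{lem:walks} and makes the charge in Step 3 grow with $L$. For $k=2$ we have $\lambda=0$, and the conclusion fails: in $\mathbb{Z}\times H$ every component of the forest is infinite, so it meets all fibers far enough to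 the left or all fibers far enough to the right, and there are at most $2n$ components.
\end{remark}

\begin{remark}
There are $k(k-1)^{r-1}$ fibers at distance $r\ge1$ from $\pi(x)$. By part (2), the component of $x$ contains at most $Ck(k-1)^{r/2-1}$ of their vertices in expectation. This bound grows with $r$, which is compatible with the component being infinite, but it is an exponentially small fraction of the $nk(k-1)^{r-1}$ vertices at that distance.
\end{remark}

\begin{thebibliography}{1}
\bibitem{PT} G\'abor Pete and \'Ad\'am Tim\'ar, \emph{The Free Uniform Spanning Forest is disconnected in some virtually free groups, depending on the generator set}, arXiv:2006.06387 (2020).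
\end{thebibliography}
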